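\title{A Crouzeix inequality for the quaternionic numerical range}

\begin{abstract}
We prove that there is a universal constant $R_{\mathbb H}$ such that
$\|p(A)\|\le R_{\mathbb H}\sup\{|p(z)|:z\in W_{\mathbb H}(A)\}$ for every square quaternionic matrix $A$
and every polynomial $p$ with quaternionic coefficients, where $W_{\mathbb H}(A)$ is the quaternionic
numerical range. The problem reduces to complex polynomials on the planar section
$W_{\mathbb H}(A)\cap\mathbb C$, which need not be convex: it may have a notch at each end of its real part.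
We run the Crouzeix--Palencia argument on a nonconvex domain, where the double layer kernel is no longer
positive, and bound the integral of its negative part by a square function estimate. A narrow notch is
removed beforehand by splitting off one eigenvalue.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb H$ be the skew field of quaternions $q=a+ib+jc+kd$, with $a,b,c,d\in\mathbb R$ and
$i^2=j^2=k^2=ijk=-1$. We write $\bar q=a-ib-jc-kd$, $|q|=(a^2+b^2+c^2+d^2)^{1/2}$,
$\operatorname{Re}q=a$, and $\operatorname{Im}\mathbb H=\{q:\operatorname{Re}q=0\}$. The space $\mathbb H^d$ of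
column vectors is a right vector space over $\mathbb H$ with inner product
$\langle z,w\rangle=\sum_{r=1}^d\overline{z_r}\,w_r$ and norm $|h|=\langle h,h\rangle^{1/2}$. A matrix
$A\in\mathbb M_d(\mathbb H)$ acts by $h\mapsto Ah$; its operator norm is $\|A\|=\sup_{|h|=1}|Ah|$, and its
\emph{quaternionic numerical range} is
\[
W_{\mathbb H}(A)=\{\langle h,Ah\rangle:\ h\in\mathbb H^d,\ |h|=1\}\subseteq\mathbb H .
\]
For $p(z)=a_0+a_1z+\dots+a_nz^n\in\mathbb H[z]$ the coefficients always stand on the left: the value at
$z\in\mathbb H$ is $p(z)=\sum_r a_rz^r$, and $p(A)=\sum_r a_rA^r$, where $a_rA^r$ is obtained by multiplying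
every entry of $A^r$ on the left by $a_r$.

For a complex matrix $M\in\mathbb M_d(\mathbb C)$ with numerical range
$W_{\mathbb C}(M)=\{h^*Mh:h\in\mathbb C^d,\ |h|=1\}$, Crouzeix's theorem, with the constant of Crouzeix and
Palencia, states that
\begin{equation}\label{eq:CP}
\|p(M)\|\le(1+\sqrt2)\sup\{|p(z)|:z\in W_{\mathbb C}(M)\}\qquad(p\in\mathbb C[z]).
\end{equation}
Thus the set of values of the quadratic form of $M$ controls every polynomial in $M$, uniformly in the
dimension. The quaternionic Crouzeix problem, posed in \cite{Krishna}, asks whether the same is true over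
$\mathbb H$: is there a constant $R_{\mathbb H}$ such that
\begin{equation}\label{eq:main}
\|p(A)\|\le R_{\mathbb H}\,\sup\{|p(z)|:z\in W_{\mathbb H}(A)\}
\end{equation}
for every $d\in\mathbb N$, every $A\in\mathbb M_d(\mathbb H)$ and every $p\in\mathbb H[z]$? The answer is yes.

\begin{theorem}\label{thm:H}
There is a universal constant $R_{\mathbb H}<\infty$ such that \eqref{eq:main} holds for all $d$, all
$A\in\mathbb M_d(\mathbb H)$ and all $p\in\mathbb H[z]$.
\end{theorem}

We deduce this from a statement about complex polynomials. Let $\mathbb C=\mathbb R+\mathbb Ri\subset\mathbb H$,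
let $V\ne0$ be a finite-dimensional right quaternionic Hilbert space, and let $N$ be a right $\mathbb H$-linear
operator on $V$. Restricting the scalars to $\mathbb C$ turns $N$ into a complex operator $N_{\mathbb C}$, and
for $f=\sum_k c_kz^k\in\mathbb C[z]$ we have $f(N_{\mathbb C})h=\sum_kN^kh\,c_k$. Define $W_{\mathbb H}(N)$ as
above and put $E(N)=W_{\mathbb H}(N)\cap\mathbb C$.

\begin{theorem}\label{thm:C}
There is a universal constant $C_*<\infty$ such that $\|f(N_{\mathbb C})\|\le C_*\sup_{E(N)}|f|$ for every
such $V$ and $N$ and all $f\in\mathbb C[z]$.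
\end{theorem}

One may take $R_{\mathbb H}=4C_*$ (Section~\ref{sec:setup}), and Theorem~\ref{thm:C} extends to bounded
operators on spaces of infinite dimension (Corollary~\ref{cor:infinite}). The proof gives no good numerical
value for either constant.

Two simple cases indicate what to expect. If $d=1$ and $A=(q)$, then $q\in W_{\mathbb H}(A)$ and
$\|p(A)\|=|p(q)|$, so \eqref{eq:main} holds with constant $1$. If
$A=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$, then
$|\langle h,Ah\rangle|=|\overline{h_1}h_2|\le\frac12$ for unit $h$, while $\|A\|=1$; the polynomial $p(z)=z$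
shows that $R_{\mathbb H}\ge2$ and $C_*\ge2$ are necessary.

It is tempting to apply \eqref{eq:CP} to $N_{\mathbb C}$. The numerical range of $N_{\mathbb C}$, however, is the
convex hull of $E(N)$, and $E(N)$ itself need not be convex; the supremum of $|f|$ over the hull is then not
controlled by the supremum over $E(N)$ (Example~\ref{ex:V}). Convexity also enters the Crouzeix--Palencia argument
in an essential place, since it makes a certain operator-valued kernel on the boundary positive. What
speaks for a positive answer is that $E(N)$ fails to be convex in a very restricted way. Its upper half is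
convex and, in dimension at least $2$, touches the real axis (Section~\ref{sec:shape}). So $E(N)$ is a union of
two mirror-image convex sets glued along a real interval, with at most one notch at each end of the interval.

The proof follows this picture. Section~\ref{sec:layer} shows that the Crouzeix--Palencia argument survives
without positivity, provided that the negative part of the kernel has a bounded integral, and computes that
integral in the one-dimensional case. After a translation, the right notch is described by the condition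
$W_{\mathbb H}(N)\cap[0,\infty)=\emptyset$. Section~\ref{sec:notch} draws two consequences from it: a mixed Schwarz
inequality, and the fact that the Hermitian part of $N$ has at most one nonnegative eigenvalue, to which we
attach a slope $\theta$ that measures the opening of the notch. For small $\theta$ a single eigenvalue of $N$ can be split
off, and the notch disappears (Section~\ref{sec:narrow}). For large $\theta$ the resolvent is well behaved in a
sector of universal opening, and a square function estimate holds (Section~\ref{sec:wide}).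
Section~\ref{sec:proof} builds the domain and assembles the proof. A constant is called \emph{universal} if it is
a number that depends on none of the data.

\section{The complex structure and the reduction to complex polynomials}\label{sec:setup}

Throughout, $V\neq0$ is a finite-dimensional right quaternionic Hilbert space, that is, a copy of some
$\mathbb H^d$; the inner product satisfies $\langle hp,kq\rangle=\bar p\langle h,k\rangle q$. An \emph{operator}
is a right $\mathbb H$-linear map $N:V\to V$, and $N^*$ is its adjoint. With $H=\frac12(N+N^*)$ and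
$K=\frac12(N-N^*)$ we have
\[
\langle h,Nh\rangle=X(h)+Z(h),\qquad X(h)=\langle h,Hh\rangle\in\mathbb R,\qquad
Z(h)=\langle h,Kh\rangle\in\operatorname{Im}\mathbb H ,
\]
and $X(hu)=|u|^2X(h)$, $Z(hu)=\bar uZ(h)u$ for $u\in\mathbb H$.

Conjugation by unit quaternions acts transitively on the imaginary quaternions of a given length: if $a,b$ are
imaginary units and $a\ne-b$, then $a(a+b)=ab-1=(a+b)b$, so $\bar uau=b$ for $u=(a+b)/|a+b|$, and the case
$a=-b$ follows in two steps. Hence $W_{\mathbb H}(N)$ is a union of spheres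
$\{x+z:z\in\operatorname{Im}\mathbb H,\ |z|=y\}$, and it is determined by the compact planar set
\[
E^+(N)=\{X(h)+i|Z(h)|:\ |h|=1\}=W_{\mathbb H}(N)\cap\{z\in\mathbb C:\operatorname{Im}z\ge0\}.
\]
Moreover $E(N)=E^+(N)\cup\overline{E^+(N)}$, where the bar denotes complex conjugation.

Every $q\in\mathbb H$ is uniquely $q=z+wj$ with $z,w\in\mathbb C$; put $\operatorname{co}q=z$. Since
$jc=\bar cj$ for $c\in\mathbb C$, we have $\operatorname{co}(cqc')=c\,(\operatorname{co}q)\,c'$ for
$c,c'\in\mathbb C$. Therefore $V$, with right multiplication by $\mathbb C$ and the inner product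
$(h,k)=\operatorname{co}\langle h,k\rangle$, conjugate-linear in $h$, is a complex Hilbert space with the same
norm. On it $N$ acts as the complex operator $N_{\mathbb C}$, with the same adjoint. A number
$\sigma\in\mathbb C$ also denotes the map $h\mapsto h\sigma$, which commutes with $N$. We write
$\operatorname{sp}(N)$ for the set of eigenvalues of $N_{\mathbb C}$ and $R(\sigma)=(\sigma-N)^{-1}$ for its
resolvent. The map $Jh=hj$ is a conjugate-linear isometry, and a $\mathbb C$-linear map is $\mathbb H$-linear
exactly when it commutes with $J$. Finally, split $Z(h)=iY(h)+Z_\perp(h)$ with $Y(h)\in\mathbb R$ and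
$Z_\perp(h)\in\mathbb Cj$. Then
\begin{equation}\label{eq:XY}
(h,Nh)=X(h)+iY(h),\qquad|Z(h)|^2=Y(h)^2+|Z_\perp(h)|^2,\qquad Y(hj)=-Y(h),
\end{equation}
the last because $\bar jij=-i$ and $\bar j(\mathbb Cj)j=\mathbb Cj$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $J(\sigma-N)=(\bar\sigma-N)J$ for $\sigma\in\mathbb C$. Hence $\operatorname{sp}(N)$ is symmetric
under conjugation, $R(\bar\sigma)(hj)=(R(\sigma)h)j$, and $J$ maps the generalized eigenspace of $\lambda$ onto
that of $\bar\lambda$.
\item[(b)] If $|x|=1$ and $Nx=x\lambda$ with $\lambda\in\mathbb C$, then $\lambda,\bar\lambda\in E(N)$, and the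
norm of $f(N_{\mathbb C})$ on $x\mathbb H$ is $\max(|f(\lambda)|,|f(\bar\lambda)|)$ for $f\in\mathbb C[z]$.
\item[(c)] If $N=H$ is Hermitian, then $V$ has an orthonormal basis with $He_r=e_rx_r$, $x_r\in\mathbb R$. If
$N=K$ is skew-Hermitian, then $V$ has an orthonormal basis with $Ke_r=e_r\,iy_r$, $y_r\ge0$; in particular
$\|K\|=\max_{|h|=1}|\langle h,Kh\rangle|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $(h\sigma-Nh)j=(hj)\bar\sigma-N(hj)$.
(b) We have $\langle x,Nx\rangle=\lambda$, and $E(N)$ is symmetric. The vectors $x$ and $xj$ form an orthonormal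
basis of the complex space $x\mathbb H$, since $(x,xj)=\operatorname{co}j=0$, and $N(xj)=(xj)\bar\lambda$.
(c) The complex operator $N_{\mathbb C}$ has a unit eigenvector $e$ with eigenvalue real, respectively of the
form $iy$; in the second case replacing $e$ by $ej$ changes the sign of $y$. The line $e\mathbb H$ is invariant
under $N^*=\pm N$, so its orthogonal complement is invariant under $N$, and we conclude by induction.
\end{proof}

The Toeplitz--Hausdorff theorem says that the numerical range of a complex operator is convex. The numerical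
range $\{X(h)+iY(h):|h|=1\}$ of $N_{\mathbb C}$ contains $E(N)$, because we can rotate $Z(h)$ to
$\pm i|Z(h)|$, and each of its points lies on the segment between $X(h)\pm i|Z(h)|$. So it is the convex hull
of $E(N)$. When $E(N)$ is convex, Theorem~\ref{thm:C} therefore follows from \eqref{eq:CP}. In general it does not.

\begin{example}\label{ex:V}
Let $N=\operatorname{diag}(i,-1)$ on $\mathbb H^2$. Then $X(h)=-|h_2|^2$ and $|Z(h)|=|h_1|^2$, so $E(N)$ is
the union of the two segments from $-1$ to $\pm i$, and its convex hull contains $0$. Let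
$f(z)=(z+1)(z-i)(z+i)$. At $z=-(1-t)+it$, $0\le t\le1$, we have $|f(z)|=2t(1-t)\sqrt{2+2t^2}<1$, so
$\sup_{E(N)}|f^n|\to0$ while $f^n(0)=1$.
\end{example}

\begin{proof}[Proof that Theorem~\ref{thm:C} implies Theorem~\ref{thm:H} with $R_{\mathbb H}=4C_*$]
Write $p=\sum_e e\,p_e$, where $e$ runs through $1,i,j,k$ and $p_e\in\mathbb R[z]$. Then
$p(A)=\sum_e(eI)\,p_e(A)$, the matrices $eI$ are isometries, and for real coefficients
$p_e(A)=p_e(A_{\mathbb C})$. Hence $\|p(A)\|\le C_*\sum_e\sup_{E(A)}|p_e|$, and it suffices to show that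
$|p_e(z)|\le\sup_{W_{\mathbb H}(A)}|p|$ for $z=x+iy\in E(A)$. Let $p_e(z)=s_e+it_e$ with $s_e,t_e$ real, and
let $S=\sum_e es_e$, $T=\sum_e et_e$. For every imaginary unit $u$ the point $x+uy$ lies in
$W_{\mathbb H}(A)$, and $p_e(x+uy)=s_e+ut_e$ because $u^2=-1$ and $p_e$ is real. Thus $p(x+uy)=S+Tu$. The
parallelogram law gives
\[
|p(x+uy)|^2+|p(x-uy)|^2=2\big(|S|^2+|T|^2\big)=2\sum_e|p_e(z)|^2 ,
\]
so one of the two values $|p(x\pm uy)|$ is at least $\max_e|p_e(z)|$.
\end{proof}

From now on only complex polynomials occur, and $f(N)$ always means $f(N_{\mathbb C})$.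

\section{The shape of the numerical range}\label{sec:shape}

In dimension one, $E(N)=\{\lambda,\bar\lambda\}$ may avoid the real axis. In higher dimension two imaginary
parts can be rotated against each other until they cancel.

\begin{lemma}\label{lem:real}
Every subspace $L\subseteq V$ with $\dim_{\mathbb H}L\ge2$ contains a vector $h\ne0$ with $Z(h)=0$.
\end{lemma}

\begin{proof}
Let $P$ be the orthogonal projection onto $L$. The operator $K_L=PK|_L$ is skew-Hermitian and
$Z(h)=\langle h,K_Lh\rangle$ on $L$. Take orthonormal $e_1,e_2\in L$ with $K_Le_r=e_r\,iy_r$, $y_r\ge0$. If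
$y_1=y_2=0$, let $h=e_1$. Otherwise $h=e_1\sqrt{y_2}+e_2j\sqrt{y_1}\ne0$ has
$Z(h)=y_1y_2(i+\bar jij)=0$.
\end{proof}

\begin{proposition}[So--Thompson]\label{prop:convex}
The set $E^+(N)$ is convex.
\end{proposition}

\begin{proof}
We show that vertical sections of $E^+(N)$ are intervals, and that every point of a chord has a point of
$E^+(N)$ above it and one below it.

\emph{Vertical sections.} Fix $x\in\mathbb R$. The section at $x$ is the image of
$S_x=\{|h|=1:X(h)=x\}$ under the continuous function $|Z|$, so it suffices to prove that $S_x$ is connected.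
Split $h=h_++h_0+h_-$ along the positive, null and negative spectral subspaces $V_+,V_0,V_-$ of $H-x$, and let
$\chi_\pm(h_\pm)=\pm\langle h_\pm,(H-x)h_\pm\rangle$. These are positive definite forms on $V_\pm$, and
$S_x=\{|h|=1:\chi_+(h_+)=\chi_-(h_-)\}$. If $V_+=0$ or $V_-=0$, then $S_x$ is the unit sphere of $V_0$, which is
empty or a sphere of dimension at least $3$. Suppose $V_\pm\ne0$. The set $S_x^0=\{h\in S_x:h_0=0\}$ is the image
of the product of ellipsoids $\{\chi_+=1\}\times\{\chi_-=1\}$ under $(g_+,g_-)\mapsto(g_++g_-)/|g_++g_-|$, so it is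
connected. If $h\in S_x$ and $h\ne h_0$, the normalized path $h_++\tau h_0+h_-$, $0\le\tau\le1$, joins $h$ to
$S_x^0$ within $S_x$. If $h=h_0$, the normalized path $(1-\tau)h_0+\tau g$ with $g\in S_x^0$ does the same.

\emph{A point above.} Let $P_r=X_r+iy_r\in E^+(N)$ come from unit vectors $h_r$, $r=1,2$. By the first step we
may assume $X_1<X_2$. Let $0<\tau<1$ and $X_\tau+iy_\tau=(1-\tau)P_1+\tau P_2$. This point lies in the convex
hull of $E(N)$, the numerical range of $N_{\mathbb C}$, so there is a unit vector $k$ with $X(k)=X_\tau$ and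
$|Z(k)|\ge Y(k)=y_\tau$.

\emph{A point below.} We need $k\ne0$ with $X(k)=X_\tau|k|^2$ and $|Z(k)|\le y_\tau|k|^2$. We look for $k$ among
real combinations of $h_1$ and $h_2u$, and use the unit quaternion $u$ to kill the cross term in $Z(k)$.
Let $\xi_1=X_\tau-X_1=\tau(X_2-X_1)$, $\xi_2=X_2-X_\tau=(1-\tau)(X_2-X_1)$, $H_0=H-X_\tau$ and
$g_r=h_r\xi_r^{-1/2}$. Then
\[
\langle g_1,H_0g_1\rangle=-1,\qquad\langle g_2,H_0g_2\rangle=1,\qquad|g_r|^2=1/\xi_r,\qquad|Z(g_r)|=y_r/\xi_r .
\]
Choose $|u|=1$ such that $m=\langle g_1,Kg_2u\rangle$ is real, and put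
$x'=\operatorname{Re}\langle g_1,H_0g_2u\rangle$, $z'=\operatorname{Re}\langle g_1,g_2u\rangle$. For real
$\alpha,\gamma$ and $k=g_1\alpha+g_2u\gamma$, the cross term of $Z(k)$ is $\alpha\gamma(m-\bar m)=0$, so
\[
\langle k,H_0k\rangle=-\alpha^2+\gamma^2+2\alpha\gamma x',\qquad
|Z(k)|\le\alpha^2\frac{y_1}{\xi_1}+\gamma^2\frac{y_2}{\xi_2},\qquad
|k|^2=\frac{\alpha^2}{\xi_1}+\frac{\gamma^2}{\xi_2}+2\alpha\gamma z'.
\]
Let $g>0$ solve $g^2+2x'g-1=0$. The choices $(\alpha,\gamma)=(1,g)$ and $(g,-1)$ give vectors $k_1,k_2$ with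
$\langle k_r,H_0k_r\rangle=0$. They are nonzero: otherwise $h_1=h_2q$ with $|q|=1$, and $X_1=X_2$. The unknown
term $z'$ cancels in the sum of the squared norms, and $y_1\xi_2+y_2\xi_1=y_\tau(\xi_1+\xi_2)$, so
\[
|Z(k_1)|+|Z(k_2)|\le(1+g^2)\Big(\frac{y_1}{\xi_1}+\frac{y_2}{\xi_2}\Big)
=y_\tau(1+g^2)\Big(\frac1{\xi_1}+\frac1{\xi_2}\Big)=y_\tau\big(|k_1|^2+|k_2|^2\big).
\]
Hence one of $k_1,k_2$ has the required property.
\end{proof}

\section{The double layer argument without positivity}\label{sec:layer}

The previous section suggests the class of domains to work with. A \emph{cap} is a compact convex set $G^+$ in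
the closed upper half-plane that has an interior point and satisfies $G^+\cap\mathbb R=[x_-,x_+]$ with
$x_-<x_+$. Given a cap, we put $G=G^+\cup\overline{G^+}$, $\Omega=\operatorname{int}G$ and
$\Gamma^+=\partial G^+\setminus(x_-,x_+)$.

We recall the facts on convex curves that we use. The boundary of a compact convex set with an interior point
is a rectifiable Jordan curve. Parametrize it counterclockwise by arc length $s$. At all but countably many
points there is exactly one support line; it is the tangent, and $d\sigma/ds=i\nu$, where $\nu$ is the outward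
unit normal. The tangent angle is a nondecreasing function of $s$ with total increase $2\pi$. We write
$\nu=\nu_x+i\nu_y$, $\nu\cdot w=\operatorname{Re}(\nu\bar w)$ for the Euclidean product in $\mathbb C$, and
$t_-=\max(-t,0)$ for real $t$.

\begin{lemma}\label{lem:cap}
Let $G^+$ be a cap and $z_0\in(x_-,x_+)$.
\begin{itemize}
\item[(a)] $z_0+\rho(G-z_0)\subset\Omega$ for $0\le\rho<1$.
\item[(b)] $\partial G=\Gamma^+\cup\overline{\Gamma^+}$ is a rectifiable Jordan curve. Oriented so that
$\Gamma^+$ runs from $x_+$ to $x_-$, it has winding number $1$ about every point of $\Omega$. The complement of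
$G$ is connected.
\item[(c)] For $z\in\Omega$, the total variation of $\arg(\sigma-z)$ along $\partial G$ is at most $8\pi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $G^+$ contains a triangle with base $[x_-,x_+]$; this triangle and its mirror image show that
$(x_-,x_+)\subset\Omega$. This settles $\rho=0$ and real $z\in G$. By symmetry, let $z\in G^+$ be nonreal, and
suppose that a point of the open segment $(z_0,z)$ lies on $\partial G^+$. A support line there contains the whole
segment $[z_0,z]$. It is then a support line at $z_0$, an inner point of $[x_-,x_+]\subset G^+$, so it is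
$\mathbb R$, which contradicts $z\notin\mathbb R$. Hence $(z_0,z)\subset\operatorname{int}G^+\subset\Omega$.

(b) In the open upper half-plane $G$ coincides with $G^+$, and the real points of $\partial G$ are $x_\pm$. So
$\partial G$ is the union of the arc $\Gamma^+$, which meets $\mathbb R$ only at its ends, and its mirror image.
Along each of the two arcs $\arg(\sigma-z_0)$ increases in total by $\pi$, so the winding number about $z_0$ is $1$;
by (a), $\Omega$ is connected, so the winding number is $1$ on $\Omega$. Again by (a), the complement of $G$ is a union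
of half-lines pointing away from $z_0$, and these are joined by a large circle.

(c) Banach's indicatrix theorem says that the total variation of a continuous function $\phi$ on an interval
equals $\int_{\mathbb R}\#\phi^{-1}(t)\,dt$. Applied to a continuous branch of $\arg(\sigma-z)$, it shows that
the variation is at most the integral over $\varphi\in[0,2\pi)$ of the number of points of $\partial G$ on the half-line
from $z$ in direction $\varphi$, up to the double counting of the starting point of the curve. If a half-line meets $\partial G^+$ in three points, a support line at the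
middle one contains the other two, and the half-line contains a segment of $\partial G^+$. A rectifiable curve
has such segments in at most countably many directions from $z$. The same holds for $\overline{\partial G^+}$, so
the count is at most $4$ for almost every $\varphi$.
\end{proof}

On $\overline{\Gamma^+}$ the normal at $\bar\sigma$ is $\bar\nu$, and $d\sigma=i\nu\,ds$ holds on all of
$\partial G$. Let $N$ be an operator with $\operatorname{sp}(N)\subset\Omega$. The \emph{double layer kernel}
is the Hermitian complex operator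
\[
\mu(\sigma)=\frac1{2\pi}\big(\nu R(\sigma)+\bar\nu R(\sigma)^*\big),\qquad\text{so that}\qquad
\mu\,ds=\frac1{2\pi i}\big(R\,d\sigma-R^*d\bar\sigma\big).
\]
By Cauchy's formula $\frac1{2\pi i}\int_{\partial G}R\,d\sigma=I$; adding the adjoint gives
$\int_{\partial G}\mu\,ds=2I$. Put $\mathcal P(\sigma,h)=\pi(h,\mu(\sigma)h)$ and $\psi=R(\sigma)h$. Since
$h=(\sigma-N)\psi$, we have $(h,\psi)=\bar\sigma|\psi|^2-\overline{(\psi,N\psi)}$, and \eqref{eq:XY} yields
\begin{equation}\label{eq:P}
\mathcal P(\sigma,h)=\operatorname{Re}\big[\nu\,(h,\psi)\big]=\nu\cdot\big(\sigma|\psi|^2-(X+iY)\big)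
=\nu\cdot\big(\sigma|\psi|^2-(X+i|Z|)\big)+\nu_y\,(|Z|-Y),
\end{equation}
where $X,Y,Z$ are evaluated at $\psi$. If $G$ is convex and contains $E(N)$, the middle expression is
nonnegative, because $(X+iY)/|\psi|^2\in G$. This is the positivity on which the convex case rests. The
following proposition is the Crouzeix--Palencia argument in the form of Ransford and Schwenninger, with
positivity replaced by a bound on the negative part.

\begin{proposition}\label{prop:CP}
Let $G^+$ be a cap, let $\operatorname{sp}(N)\subset\Omega$, and suppose that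
$\int_{\partial G}\mathcal P(\sigma,h)_-\,ds\le c\,|h|^2$ for all $h\in V$. Then
$\|f(N)\|\le(7+4c/\pi)\sup_G|f|$ for all $f\in\mathbb C[z]$.
\end{proposition}

\begin{proof}
For $\phi$ holomorphic in $\Omega$ let $\phi(N)=\frac1{2\pi i}\int_\gamma\phi(z)R(z)\,dz$, where
$\gamma\subset\Omega$ consists of small circles around the eigenvalues. This calculus is multiplicative,
continuous under locally uniform convergence in $\Omega$, extends the polynomial calculus, and sends
$z\mapsto(\sigma-z)^{-1}$ to $R(\sigma)$ for $\sigma\in\partial G$. Let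
\[
\Lambda=\sup\{\|p(N)\|:\ p\in\mathbb C[z],\ |p|\le1\text{ on }G\}.
\]
It is finite, because $p(N)=\frac1{2\pi i}\int_{\partial G}pR\,d\sigma$ and $R$ is bounded on $\partial G$, and
$\Lambda\ge1$. Fix $p$ with $|p|\le1$ on $G$ and let
$g(z)=\frac1{2\pi i}\int_{\partial G}\overline{p(\sigma)}\,(\sigma-z)^{-1}d\sigma$ for $z\in\Omega$.

\emph{Step 1: $\|p(N)+g(N)^*\|\le C_L:=4(1+c/\pi)$.} By Fubini's theorem,
\[
g(N)=\frac1{2\pi i}\int_{\partial G}\overline{p(\sigma)}\Big[\frac1{2\pi i}\int_\gamma\frac{R(z)}{\sigma-z}\,dz\Big]d\sigma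
=\frac1{2\pi i}\int_{\partial G}\overline p\,R\,d\sigma .
\]
Hence $g(N)^*=-\frac1{2\pi i}\int_{\partial G}p\,R^*d\bar\sigma$ and
$L:=p(N)+g(N)^*=\int_{\partial G}p\,\mu\,ds$; the function $g$ was chosen to make this identity true. Since
$|t|=t+2t_-$,
\[
|(h,Lh)|\le\int_{\partial G}|(h,\mu h)|\,ds=2|h|^2+\frac2\pi\int_{\partial G}\mathcal P_-\,ds\le(2+2c/\pi)|h|^2 .
\]
The Hermitian operators $\frac12(L+L^*)$ and $\frac1{2i}(L-L^*)$ of the complex space therefore have norm at most
$2+2c/\pi$, and $\|L\|\le C_L$.

\emph{Step 2: $|g|\le9$ on $\Omega$.} Conjugating Cauchy's formula gives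
$\frac1{2\pi i}\int_{\partial G}\overline p\,(\bar\sigma-\bar z)^{-1}d\bar\sigma=-\overline{p(z)}$, and
$(\sigma-z)^{-1}d\sigma-(\bar\sigma-\bar z)^{-1}d\bar\sigma=2i\,d\arg(\sigma-z)$. Therefore
$g(z)=\frac1\pi\int_{\partial G}\overline p\;d\arg(\sigma-z)-\overline{p(z)}$, and
Lemma~\ref{lem:cap}(c) gives $|g(z)|\le8+1$.

\emph{Step 3: $\|(pgp)(N)\|\le9\Lambda$.} For $0<\rho<1$ the function $g_\rho(z)=g(z_0+\rho(z-z_0))$ is
holomorphic in a neighborhood of $G$ and bounded by $9$ on $G$, by Lemma~\ref{lem:cap}(a). Runge's theorem says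
that a function holomorphic near a compact set with connected complement is a uniform limit of polynomials on
that set. So there are polynomials $P_n\to g_\rho$ uniformly on $G$, and
$\|(pP_np)(N)\|\le\Lambda\sup_G|P_n|$. Let $n\to\infty$, and then $\rho\to1$, noting that $g_\rho\to g$ locally
uniformly in $\Omega$.

\emph{Step 4.} Let $T=p(N)$ and $S=g(N)$, so that $T^*=L^*-S$. The direct estimate $\|T\|\le C_L+\|S\|$ is
useless, since we can only bound $\|S\|$ by $9\Lambda$. The product $TST$ has three factors but still costs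
only $9\Lambda$, and this is a gain: from $TT^*TT^*=TL^*TT^*-(TST)T^*$ we obtain
\[
\|T\|^4\le C_L\|T\|^3+9\Lambda\|T\| .
\]
Letting $\|T\|\to\Lambda$ gives $\Lambda^2\le C_L\Lambda+9$. If $\Lambda>3$, then
$\Lambda\le C_L+9/\Lambda<C_L+3$. In all cases $\Lambda\le C_L+3=7+4c/\pi$.
\end{proof}

It remains to find, for given $N$, a cap with $G$ close to $E(N)$ for which $c$ is universal. The last
expression in \eqref{eq:P} locates the difficulty. At a point of $\Gamma^+$ where the support line also supports
$E^+(N)$, the first term is nonnegative, and $|Z|-Y\ge0$. So $\mathcal P$ can be negative only where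
$\nu_y<0$, that is, on the sides of a notch. There it really is negative, already in dimension one.

\begin{example}\label{ex:scalar}
Let $V=\mathbb H$ and let $N$ be left multiplication by $\lambda=|\lambda|e^{i\gamma}$. Let
$0<\varphi<\gamma\le\pi/2$, and suppose that the upper side of the notch lies on the ray $\sigma=re^{i\varphi}$, with
$G^+$ above it. Then $\nu=-ie^{i\varphi}$ and $\nu\cdot\sigma=0$. For $h=1$ we have $\psi=(\sigma-\lambda)^{-1}$
and $\mathcal P=-\nu\cdot\lambda\,|\psi|^2=|\lambda|\sin(\gamma-\varphi)\,|\sigma-\lambda|^{-2}>0$. For $h=j$,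
an eigenvector with eigenvalue $\bar\lambda$, we have $\psi=j(\sigma-\bar\lambda)^{-1}$ and, with
$\alpha=\gamma+\varphi$,
\[
\mathcal P(\sigma,j)=-\frac{\nu\cdot\bar\lambda}{|\sigma-\bar\lambda|^2}
=-\frac{|\lambda|\sin\alpha}{(r-|\lambda|\cos\alpha)^2+|\lambda|^2\sin^2\alpha}<0,\qquad
\int_0^\infty\mathcal P(re^{i\varphi},j)_-\,dr=\pi-\alpha .
\]
The kernel is negative along the whole ray, yet the integral is just the angle under which the ray is seen from
$\bar\lambda$. It does not depend on $|\lambda|$, and it is concentrated at the scale $r\approx|\lambda|$: up to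
factors that depend only on $\varphi$, the integrand is $r^{-1}\min(r/|\lambda|,|\lambda|/r)$.
\end{example}

If $N_{\mathbb C}$ has an orthonormal eigenbasis and no eigenvalue on the ray, then $\mu(\sigma)$ is diagonal, each
eigenvector contributes an angle at most $\pi$, and the integral of $\mathcal P_-$ over the ray is at most
$\pi|h|^2$. A general $N$ has no such basis. We shall decompose $h$ according to scales by means of resolvents
at positive points, and we need a substitute for the orthogonality of different scales. It is supplied by the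
hypothesis that creates the notch.

\section{Operators whose numerical range misses a half-line}\label{sec:notch}

In Sections~\ref{sec:notch}--\ref{sec:wide} we assume $W_{\mathbb H}(N)\cap[0,\infty)=\emptyset$, that is,
\begin{equation}\label{eq:miss}
h\ne0,\quad Z(h)=0\quad\Longrightarrow\quad X(h)<0 .
\end{equation}
Then $N$ is invertible, since $Nh=0$ gives $X(h)=Z(h)=0$. The adjoint $N^*$ satisfies \eqref{eq:miss} too,
because $\langle h,N^*h\rangle=X(h)-Z(h)$. Put $\omega(h)=(|h||Nh|)^{1/2}$; then $\omega(hq)=|q|\,\omega(h)$ for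
$q\in\mathbb H$, and $|\langle h,Nh\rangle|\le\omega(h)^2$.

\begin{lemma}[Mixed Schwarz inequality]\label{lem:schwarz}
For all $h,k\in V$ we have $|\langle h,Nk\rangle|\le2\,\omega(h)\omega(k)+|Nh||k|$, and consequently
\begin{equation}\label{eq:schwarz}
|\langle h,Nk\rangle|\le3\,\omega(h)\,\omega(k).
\end{equation}
\end{lemma}

\begin{proof}
Let $h,k\neq0$ and $m=\langle h,Nk\rangle$, and suppose that the first inequality fails. The idea is that $m$ then
dominates the quadratic form on the vectors $h\rho u+k$, and that turning $u$ steers the value onto the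
forbidden half-line. Since $N$ is invertible, $\rho=\omega(k)/\omega(h)\in(0,\infty)$. For $u$ in the unit
sphere $S^3\subset\mathbb H$ let
\[
F(u)=\langle h\rho u+k,N(h\rho u+k)\rangle=\rho\bar um+\mathcal E(u),\qquad
\mathcal E(u)=\rho^2\bar u\langle h,Nh\rangle u+\langle k,Nk\rangle+\rho\langle k,Nh\rangle u .
\]
As $\rho^2\omega(h)^2=\omega(k)^2=\rho\,\omega(h)\omega(k)$, we get
$|\mathcal E(u)|\le\rho\,(2\omega(h)\omega(k)+|Nh||k|)<\rho|m|$. Hence $\rho\bar um+\tau\mathcal E(u)\ne0$ for
$0\le\tau\le1$, and $F/|F|:S^3\to S^3$ is homotopic to the homeomorphism $u\mapsto\bar um/|m|$. A map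
$S^3\to S^3$ that omits a point is homotopic to a constant, and a homeomorphism is not, since $S^3$ is not
contractible. So $F/|F|$ is onto, and $F(u)$ is a positive real number for some $u$. The vector
$h\rho u+k$ is then nonzero with $Z=0$ and $X>0$, contrary to \eqref{eq:miss}.

For \eqref{eq:schwarz} note that $\omega(h)\omega(k)$ is the geometric mean of $|Nh||k|$ and $|h||Nk|$. If
$|Nh||k|\le|h||Nk|$, then $|Nh||k|\le\omega(h)\omega(k)$ and the first inequality applies. Otherwise the
Cauchy--Schwarz inequality gives $|\langle h,Nk\rangle|\le|h||Nk|\le\omega(h)\omega(k)$.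
\end{proof}

To see what \eqref{eq:schwarz} gains, suppose $|Nh|=\rho|h|$ and $|Nk|=\rho'|k|$ with $\rho$ much smaller than
$\rho'$. The Cauchy--Schwarz bound for $\langle h,Nk\rangle$ is $\rho'|h||k|$, whereas \eqref{eq:schwarz} gives
$3(\rho\rho')^{1/2}|h||k|$: vectors at different scales are almost orthogonal. Without \eqref{eq:miss} this
fails. For $N=\left(\begin{smallmatrix}-\eta&1\\0&-\eta\end{smallmatrix}\right)$ we have
$\langle e_1,Ne_2\rangle=1$, while $\omega(e_1)\omega(e_2)\to0$ as $\eta\to0$.

By Lemma~\ref{lem:real} and \eqref{eq:miss}, $X$ cannot be nonnegative on a subspace of dimension $2$. Hence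
\emph{$H$ has at most one eigenvalue $\ge0$}, counted with quaternionic multiplicity. Let $s$ be the largest
eigenvalue of $H$. If $s\le0$, the whole numerical range lies in the half-space
$\operatorname{Re}q\le0$ and nothing more is needed. So assume $s>0$ and let $v$ be a unit eigenvector; it is
unique up to a unit factor on the right. By \eqref{eq:miss}, $t=|Z(v)|>0$, and we normalize $v$ so that
$Z(v)=it$. Put
\[
\theta=t/s,\qquad h_v=\langle v,h\rangle\quad(h\in V).
\]
The point $s+it$ is the rightmost point of $E^+(N)$, and $\theta$ is its slope as seen from $0$. The direction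
$v$ is the only source of positive values of $X$. The next lemma makes this quantitative: a multiple of $v$ can
be added to $k$ so as to cancel $Z(k)$, and then \eqref{eq:miss} applies.

\begin{lemma}\label{lem:outlier}
Assume \eqref{eq:miss} and $s>0$.
\begin{itemize}
\item[(a)] If $\langle v,Kk\rangle=0$, then $Z(k+vp)=Z(k)+t\,\bar pip$ for $p\in\mathbb H$, and
$|Z(k)|\le-\theta X(k)$.
\item[(b)] For all $h\in V$: $X(h)\le-\frac2\theta\operatorname{Re}\big(\overline{h_v}\,i\,(Nh)_v\big)$.
\end{itemize}
\end{lemma}

\begin{proof}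
Since $Hv=vs$, we have for all $k\in V$ and $p\in\mathbb H$
\begin{equation}\label{eq:Xshift}
X(k+vp)=X(k)+2s\operatorname{Re}(\overline{k_v}\,p)+s|p|^2 .
\end{equation}

(a) The cross terms in $Z(k+vp)$ vanish because $\langle k,Kv\rangle=-\overline{\langle v,Kk\rangle}=0$. Let
$k\ne0$ and choose $p$ with $t\,\bar pip=-Z(k)$; then $|p|^2=|Z(k)|/t$. Replacing $p$ by $-p$ if necessary, we
have $\operatorname{Re}(\overline{k_v}p)\ge0$. The vector $k+vp$ is nonzero: if $k=-vp$, then
$0=\langle v,Kk\rangle=-itp$ forces $p=0$ and $k=0$. By \eqref{eq:miss} and \eqref{eq:Xshift},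
$0\ge X(k+vp)\ge X(k)+|Z(k)|/\theta$.

(b) Let $p=-\frac it\langle v,Kh\rangle$ and $k=h-vp$. Then $\langle v,Kk\rangle=\langle v,Kh\rangle-itp=0$, so
$X(k)\le0$ by (a). Since $k_v=h_v-p$, \eqref{eq:Xshift} gives
\[
X(h)=X(k)+2s\operatorname{Re}(\overline{h_v}p)-s|p|^2\le2s\operatorname{Re}(\overline{h_v}p)
=-\tfrac2\theta\operatorname{Re}\big(\overline{h_v}\,i\,\langle v,Kh\rangle\big).
\]
Finally $\langle v,Kh\rangle=(Nh)_v-sh_v$ and $\operatorname{Re}(\overline{h_v}\,i\,h_v)=0$.
\end{proof}

The cases of small and large $\theta$ need different treatments. For $N=s+it$ on $V=\mathbb H$ we have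
$\|s(s-N)^{-1}\|=s/t=1/\theta$, so no uniform resolvent bound on the positive axis is available when $\theta$
is small. In compensation, $K$ is then small relative to $H$.

\section{Narrow notch: splitting off one eigenvalue}\label{sec:narrow}

\begin{proposition}\label{prop:split}
Assume \eqref{eq:miss}, $s>0$ and $\theta<1/8$. Then there is an $N$-invariant $\mathbb H$-subspace $L$ with
$X\le0$ on $L$ and
\[
\|f(N)\|\le2\sup_{E(N)}|f|+3\,\|f(N|_L)\|\qquad(f\in\mathbb C[z]),
\]
the last term being absent if $L=0$.
\end{proposition}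

\begin{proof}
\emph{Step 1: $K$ is small relative to $|H|$.} Identify $vc+g\in v\mathbb H\oplus v^\perp$ with the pair $(c,g)$
and let $w\in v^\perp$ be defined by $Kv=v\,it+w$. Then
\[
H=\begin{pmatrix}s&0\\0&-D\end{pmatrix},\qquad K=\begin{pmatrix}it&-w^*\\w&K'\end{pmatrix},
\]
where $w^*g=\langle w,g\rangle$, $K'$ is skew-Hermitian, and $D$ is positive definite because $s$ is the only
nonnegative eigenvalue of $H$. For $g\in v^\perp$ put $a=-\frac it\langle w,g\rangle$ and $k=va+g$. Then
$\langle v,Kk\rangle=ita-\langle w,g\rangle=0$, and Lemma~\ref{lem:outlier}(a) has two consequences. First,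
$s|a|^2-\langle g,Dg\rangle=X(k)\le0$, that is, $|\langle w,g\rangle|\le t\,s^{-1/2}|D^{1/2}g|$; so
$\tilde w=D^{-1/2}w$ satisfies $|\tilde w|\le t/\sqrt s=\theta\sqrt s$. Second, $Z(g)=Z(k-va)=Z(k)+t\,\bar aia$,
whence
\[
|Z(g)|\le\theta\big(\langle g,Dg\rangle-s|a|^2\big)+t|a|^2=\theta\langle g,Dg\rangle .
\]
So the skew-Hermitian operator $\tilde K=D^{-1/2}K'D^{-1/2}$ satisfies
$|\langle g,\tilde Kg\rangle|\le\theta|g|^2$, and $\|\tilde K\|\le\theta$ by Lemma~\ref{lem:basic}(c). Altogether
\[
K=|H|^{1/2}\mathcal K\,|H|^{1/2},\qquad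
\mathcal K=\begin{pmatrix}i\theta&-\tilde w^*/\sqrt s\\ \tilde w/\sqrt s&\tilde K\end{pmatrix},
\]
and $\|\mathcal K\|\le2\theta$, since each of the four blocks has norm at most $\theta$.

\emph{Step 2: the Riesz projection.} We work in the complex space. Let $|\lambda-s|=s/2$ and $T=\lambda-H$, a
normal operator with eigenvalues $\lambda-s$ and $\lambda+d$, where $d>0$ runs through the eigenvalues of $D$.
Since $\operatorname{Re}\lambda\ge s/2$, we have $|\lambda+d|\ge\max(d,s/2)$. Choose a square root $T^{1/2}$ that is a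
function of $H$ and put $S=|H|^{1/2}T^{-1/2}$. Then $\|S\|^2\le2$ and $\|T^{-1/2}\|^2=\|T^{-1}\|\le2/s$. For
$0\le\tau\le1$,
\[
\lambda-H-\tau K=T^{1/2}\,(1-\tau S\mathcal KS)\,T^{1/2},\qquad\|S\mathcal KS\|\le4\theta\le\tfrac12 .
\]
These operators are therefore invertible, with inverses of norm at most $4/s$. Recall that the Riesz
projection $\Pi_\tau=\frac1{2\pi i}\int_{|\lambda-s|=s/2}(\lambda-H-\tau K)^{-1}d\lambda$ is the projection onto the
sum of the generalized eigenspaces for eigenvalues in the disk $|\lambda-s|<s/2$, along the sum of the others. Its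
complex rank equals its trace, which is continuous in $\tau$, so the rank is that of $\Pi_0$, namely
$\dim_{\mathbb C}v\mathbb H=2$. For $\Pi=\Pi_1$ we have $\|\Pi\|\le\frac1{2\pi}\cdot\pi s\cdot\frac4s=2$. The disk
is symmetric, so $\Pi$ commutes with $J$ by Lemma~\ref{lem:basic}(a). Thus $\Pi$ is $\mathbb H$-linear, its range
is an invariant line $x_0\mathbb H$, and we may take for $x_0$ a unit eigenvector of $N_{\mathbb C}$. Let
$L=\ker\Pi$, an invariant $\mathbb H$-subspace. The estimate for $\|f(N)\|$ follows from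
$f(N)=f(N)\Pi+f(N)(1-\Pi)$, Lemma~\ref{lem:basic}(b), and $\|1-\Pi\|\le3$.

\emph{Step 3: $X\le0$ on $L$.} We describe $L$ by its normal vector and show that this vector is close to $v$ in
the geometry given by $D$. The adjoint $\Pi^*$ is the Riesz projection of $N^*$ for the same disk. As above, its range is
$y\mathbb H$ with $y\ne0$, $N^*y=y\lambda_1$, $|\lambda_1-s|<s/2$, and $L=\{h:\langle y,h\rangle=0\}$. Write
$y=v\eta+D^{1/2}\hat g$ with $\hat g\in v^\perp$. The $v^\perp$-component of $(H-K)y=y\lambda_1$ reads
$-D^{3/2}\hat g-D^{1/2}\tilde w\eta-D^{1/2}\tilde KD\hat g=D^{1/2}\hat g\lambda_1$. Canceling $D^{1/2}$ gives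
\[
\big(1+\tilde KD(D+\lambda_1)^{-1}\big)(D+\lambda_1)\hat g=-\tilde w\eta .
\]
Since $\operatorname{Re}\lambda_1>s/2$, we have $\|D(D+\lambda_1)^{-1}\|\le1$ and
$\|(D+\lambda_1)^{-1}\|\le2/s$. Hence
$|\hat g|\le\frac2s\cdot\frac{\theta\sqrt s}{1-\theta}|\eta|\le|\eta|/\sqrt s$, and in particular $\eta\ne0$. If
$h=vc+g\in L$, then $\bar\eta c=-\langle\hat g,D^{1/2}g\rangle$, so $|c|\le|D^{1/2}g|/\sqrt s$ and
$X(h)=s|c|^2-|D^{1/2}g|^2\le0$.
\end{proof}

\section{Wide notch: resolvent bounds and a square function}\label{sec:wide}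

In this section we assume \eqref{eq:miss}, $s>0$ and $\theta\ge1/8$. We fix the universal constants
\[
\delta=1/1026,\qquad c_0=\delta^{-1/2},\qquad\varphi_0=\sqrt\delta/2,\qquad\kappa=\tan\varphi_0 .
\]
The lower bound on $\theta$ is used only in the following lemma.

\begin{lemma}\label{lem:sector}
For $r>0$ and $h\in V$ we have $|(r-N)h|^2\ge\delta(|Nh|^2+r^2|h|^2)$. Hence $r-N$ is invertible, and
$\|r(r-N)^{-1}\|\le c_0$, $\|N(r-N)^{-1}\|\le c_0$. If $\sigma\in\mathbb C\setminus\{0\}$ and
$|\arg\sigma|\le\varphi_0$, then $\sigma\notin\operatorname{sp}(N)$ and $\|R(\sigma)\|\le2c_0/|\sigma|$.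
\end{lemma}

\begin{proof}
Put $e=Nh-hr$. Since $(Nh)_v=e_v+h_vr$ and $\operatorname{Re}(\overline{h_v}ih_v)=0$,
Lemma~\ref{lem:outlier}(b) gives $X(h)\le\frac2\theta|h||e|$. Therefore
\[
|e|^2=|Nh|^2+r^2|h|^2-2rX(h)\ge|Nh|^2+r^2|h|^2-\tfrac4\theta r|h||e|
\ge|Nh|^2+\tfrac12r^2|h|^2-\tfrac8{\theta^2}|e|^2,
\]
and $1+8/\theta^2\le513$. For complex $\sigma$ put $r=|\sigma|$. Then $|\sigma-r|\le r\varphi_0=r/(2c_0)$, so
$\|(\sigma-r)(r-N)^{-1}\|\le\frac12$, and
$\sigma-N=\big(1+(\sigma-r)(r-N)^{-1}\big)(r-N)$ is inverted by a Neumann series.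
\end{proof}

Now we decompose a fixed vector $h$ by scales. Let $m(\rho)=\min(\rho,1/\rho)$ and, for $\rho,r>0$,
\[
Q_\rho=\rho N(\rho-N)^{-2},\qquad q_\rho=Q_\rho h,\qquad
\Phi(r)=|q_r|+\int_0^\infty m(\rho/r)^{1/2}\,|q_\rho|\,\frac{d\rho}\rho .
\]
On an eigenvector with eigenvalue $\bar\lambda$, as in Example~\ref{ex:scalar}, $Q_\rho$ acts as the number
$\rho\bar\lambda/(\rho-\bar\lambda)^2$, whose modulus is comparable to $m(\rho/|\lambda|)$; so $q_\rho$ is the part of
$h$ at scale $\rho$. Our aim is the pointwise bound $\mathcal P\ge-C\Phi(r)^2/r$ at $|\sigma|=r$. The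
example explains the form of $\Phi$: there $\mathcal P_-$ is comparable to $m(r/|\lambda|)/r$, which is much larger
than $|q_r|^2/r$ when $r$ is far from $|\lambda|$, while the integral over $\rho\approx|\lambda|$ makes
$\Phi(r)^2/r$ at least a multiple of $m(r/|\lambda|)/r$.

Since $N$ is invertible and $\operatorname{sp}(N)\cap[0,\infty)=\emptyset$, we have $\|Q_\rho\|=O(m(\rho))$ with a
constant depending on $N$. This guarantees that all integrals below converge absolutely; the constant does not
enter any estimate.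

\begin{lemma}[Square function estimate]\label{lem:square}
$\displaystyle\int_0^\infty\Phi(r)^2\,\frac{dr}r\le300\,c_0^4\,|h|^2$.
\end{lemma}

\begin{proof}
We first show that $\|Q_\rho Q_\tau^*\|\le3c_0^4\,m(\rho/\tau)^{1/2}$. Taking adjoints exchanges $\rho$ and $\tau$,
so it suffices to prove the bound $3c_0^4(\rho/\tau)^{1/2}$. For $g,g'\in V$ put $u=Q_\rho^*g$ and
$k=\tau(\tau-N^*)^{-2}g'$, so that $\langle g,Q_\rho Q_\tau^*g'\rangle=\langle u,N^*k\rangle$. The adjoints of the
bounds in Lemma~\ref{lem:sector} give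
\[
|u|\le c_0^2|g|,\qquad|N^*u|\le c_0^2\rho|g|,\qquad|k|\le c_0^2|g'|/\tau,\qquad|N^*k|\le c_0^2|g'|,
\]
and \eqref{eq:schwarz} for $N^*$ yields $|\langle u,N^*k\rangle|\le3c_0^4(\rho/\tau)^{1/2}|g||g'|$.

Let $I=\int_0^\infty|q_\rho|^2\,d\rho/\rho<\infty$ and $w=\int_0^\infty Q_\tau^*q_\tau\,d\tau/\tau$. Then
$I=\langle h,w\rangle\le|h||w|$. Using $|q_\rho||q_\tau|\le\frac12(|q_\rho|^2+|q_\tau|^2)$ and
$\int_0^\infty m(\rho/\tau)^{1/2}\,d\rho/\rho=4$, we get
\[
|w|^2=\int_0^\infty\!\!\int_0^\infty\langle q_\rho,Q_\rho Q_\tau^*q_\tau\rangle\frac{d\rho}\rho\frac{d\tau}\tau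
\le3c_0^4\int_0^\infty\!\!\int_0^\infty m(\rho/\tau)^{1/2}|q_\rho||q_\tau|\frac{d\rho}\rho\frac{d\tau}\tau
\le12c_0^4I .
\]
Hence $I\le12c_0^4|h|^2$. By the Cauchy--Schwarz inequality the square of the integral in the definition of
$\Phi(r)$ is at most $4\int_0^\infty m(\rho/r)^{1/2}|q_\rho|^2d\rho/\rho$, whose integral against $dr/r$ is $16I$.
The triangle inequality in $L^2(dr/r)$ gives $\int_0^\infty\Phi^2\,dr/r\le(1+4)^2I$.
\end{proof}

By \eqref{eq:P} we must understand the quaternion $\langle\psi,N\psi\rangle$ for $\psi=R(\sigma)h$. We have no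
bound on $R(\sigma)$ outside the sector of Lemma~\ref{lem:sector}, since $\sigma$ may be close to the spectrum.
We therefore split $\psi=\xi+\zeta$. The part $\xi$ is the resolvent applied to a multiple of $q_r$, $r=|\sigma|$; it may
be large, but it is an approximate eigenvector with eigenvalue $\sigma$. The multiple is chosen so that the
pole at $\sigma$ cancels in $\zeta$, which then involves only the resolvent at the positive point $r$.

\begin{lemma}\label{lem:decomp}
Let $\sigma\in\mathbb C\setminus(\operatorname{sp}(N)\cup\{0\})$, $r=|\sigma|$, $\psi=R(\sigma)h$, and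
$\xi=R(\sigma)\tilde h$ with $\tilde h=q_r\,(r-\sigma)^2/(r\sigma)$. Then $|\tilde h|\le4|q_r|$ and
\[
\langle\psi,N\psi\rangle=|\xi|^2\sigma+\mathfrak e,\qquad
|\mathfrak e|\le C_1\big(|\xi|\,\Phi(r)+\Phi(r)^2/r\big),\qquad C_1=60\,c_0^2 .
\]
\end{lemma}

\begin{proof}
The bound on $\tilde h$ follows from $|r-\sigma|\le2r$. Expanding both sides shows
$\sigma(r-z)^2-z(r-\sigma)^2=(\sigma-z)(r^2-\sigma z)$; dividing by $\sigma(r-z)^2$ we get
\[
1-\frac{rz}{(r-z)^2}\cdot\frac{(r-\sigma)^2}{r\sigma}=(\sigma-z)\,\frac{r^2\sigma^{-1}-z}{(r-z)^2}.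
\]
Substituting $N$ for $z$, we find
\[
\zeta:=\psi-\xi=R(\sigma)(h-\tilde h)=\zeta^{\mathrm{lo}}\sigma^{-1}-\zeta^{\mathrm{hi}},\qquad
\zeta^{\mathrm{lo}}=r^2(r-N)^{-2}h,\quad\zeta^{\mathrm{hi}}=N(r-N)^{-2}h .
\]
Applying \eqref{eq:schwarz} to $\zeta^{\mathrm{lo}}\sigma^{-1}$ as a whole would produce the term $|h||q_r|/r$, and
its integration would require the $L^1(dr/r)$-norm of $|q_r|$, which Lemma~\ref{lem:square} does not control. We
therefore resolve $\zeta$ into scales first. Let $k_\rho=(\rho-N)^{-1}q_\rho=\rho N(\rho-N)^{-3}h$. By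
Lemma~\ref{lem:sector}, $|k_\rho|\le c_0|q_\rho|/\rho$ and $|Nk_\rho|\le c_0|q_\rho|$, so
$\omega(k_\rho)\le c_0\rho^{-1/2}|q_\rho|$. We have
\[
\frac d{d\rho}\,\rho^2(\rho-N)^{-2}h=2\rho(\rho-N)^{-3}\big((\rho-N)-\rho\big)h=-2k_\rho,\qquad
\frac d{d\rho}\,N(\rho-N)^{-2}h=-\frac{2k_\rho}\rho ,
\]
and $\rho^2(\rho-N)^{-2}h\to0$ as $\rho\to0$, $N(\rho-N)^{-2}h\to0$ as $\rho\to\infty$. Hence
\[
\zeta=\int_0^\infty\zeta_\rho\,\frac{d\rho}\rho,\qquad
\zeta_\rho=\begin{cases}-2k_\rho\,\rho\sigma^{-1},&\rho<r,\\-2k_\rho,&\rho\ge r.\end{cases}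
\]
For $\rho<r$ we have $\omega(\zeta_\rho)\le2c_0(\rho/r)\rho^{-1/2}|q_\rho|$, and for $\rho\ge r$ we have
$\omega(\zeta_\rho)\le2c_0\rho^{-1/2}|q_\rho|$. In both cases the bound equals
$2c_0r^{-1/2}m(\rho/r)^{1/2}|q_\rho|$, so
\begin{equation}\label{eq:zeta}
\int_0^\infty\omega(\zeta_\rho)\,\frac{d\rho}\rho\le2c_0\,r^{-1/2}\,\Phi(r).
\end{equation}

Now expand $\langle\psi,N\psi\rangle=\langle\xi,N\xi\rangle+\langle\xi,N\zeta\rangle+\langle\zeta,N\xi\rangle
+\langle\zeta,N\zeta\rangle$. From $N\xi=\xi\sigma-\tilde h$ we get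
$\langle\xi,N\xi\rangle=|\xi|^2\sigma-\langle\xi,\tilde h\rangle$ with
$|\langle\xi,\tilde h\rangle|\le4|\xi|\Phi(r)$. With $\alpha=|\xi|+4|q_r|/r$ we have $|\xi|\le\alpha$ and
$|N\xi|\le r\alpha$, so $\omega(\xi)\le r^{1/2}\alpha$. Inserting the integral for $\zeta$ and applying
\eqref{eq:schwarz} to the integrands, we obtain from \eqref{eq:zeta}
\[
|\langle\xi,N\zeta\rangle|+|\langle\zeta,N\xi\rangle|\le12c_0\,\alpha\,\Phi(r),\qquad
|\langle\zeta,N\zeta\rangle|\le12c_0^2\,\Phi(r)^2/r .
\]
Since $\alpha\Phi(r)\le|\xi|\Phi(r)+4\Phi(r)^2/r$, the error is at most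
$(4+12c_0)|\xi|\Phi(r)+(48c_0+12c_0^2)\Phi(r)^2/r$, and $c_0\ge1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:C}}\label{sec:proof}

If $\dim_{\mathbb H}V=1$, then $V=x\mathbb H$ for a unit eigenvector $x$ of the complex operator, and
Lemma~\ref{lem:basic}(b) gives the theorem with constant $1$. Let $A$ be an operator on a space of dimension at
least $2$. By Lemma~\ref{lem:real} and Proposition~\ref{prop:convex}, $E^+(A)$ is compact and convex, and
$E^+(A)\cap\mathbb R=[a_0,b_0]$ is nonempty.

\subsection*{Reduction to flat and wide ends}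

The set $E^+(A)$ may have empty interior and eigenvalues on its boundary, so we enlarge it. Fix
$\varepsilon>0$ and let
\[
B=\{z\in\mathbb C:\operatorname{Im}z\ge0,\ \operatorname{dist}(z,E^+(A))\le\varepsilon\},\qquad
E_\varepsilon=B\cup\overline B,
\]
\[
a''=a_0-\varepsilon,\qquad a'=a_0-\varepsilon/2,\qquad b'=b_0+\varepsilon/2,\qquad b''=b_0+\varepsilon .
\]
The set $B$ is compact and convex and contains $[a'',b'']$. Since Proposition~\ref{prop:split} passes to
restrictions, we work in the class $\mathcal C$ of operators $N$ on nonzero finite-dimensional spaces with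
$E^+(N)\subseteq E^+(A)$. It contains $A$ and the restrictions of its members to nonzero invariant
$\mathbb H$-subspaces. For $N\in\mathcal C$ the real points of $W_{\mathbb H}(N)$ lie in $[a_0,b_0]$, so both
$N-b'$ and $a'-N$ satisfy \eqref{eq:miss}. Let $s$ and $\theta$ be computed for $N-b'$. We say that the
\emph{right end} of $N$ is
\[
\text{\emph{flat} if }s\le0,\qquad\text{\emph{wide} if }s>0,\ \theta\ge1/8,\qquad
\text{\emph{narrow} if }s>0,\ \theta<1/8 .
\]
The \emph{left end} is classified in the same way, with $s$ and $\theta$ computed for $a'-N$. A flat right end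
means $X(h)\le b'|h|^2$ for all $h$, and a flat left end means $X(h)\ge a'|h|^2$; both properties pass to
restrictions.

\begin{proposition}\label{prop:nonarrow}
There is a universal constant $K_0$ such that $\|f(N)\|\le K_0\sup_{E_\varepsilon}|f|$ for all
$f\in\mathbb C[z]$ and all $N\in\mathcal C$ neither of whose ends is narrow.
\end{proposition}

Let us first deduce the theorem. If the right end of $N\in\mathcal C$ is narrow, Proposition~\ref{prop:split},
applied to $N-b'$ and $z\mapsto f(z+b')$, gives
$\|f(N)\|\le2\sup_{E_\varepsilon}|f|+3\|f(N|_L)\|$, where $L=0$ or $N|_L\in\mathcal C$ has a flat right end. If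
the left end is narrow, we use $a'-N$ and $z\mapsto f(a'-z)$ and obtain a restriction with a flat left end. Start
from $A$. If an end is narrow, one step makes it flat. If the other end of the restriction is narrow, a second step makes that
end flat as well, and the first stays flat. So after at most two steps we reach the zero space or an operator
covered by Proposition~\ref{prop:nonarrow}, and
\[
\|f(A)\|\le\big(2+3(2+3K_0)\big)\sup_{E_\varepsilon}|f|=(8+9K_0)\sup_{E_\varepsilon}|f| .
\]
Every point of $E_\varepsilon$ is within $\varepsilon$ of $E(A)$, so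
$\sup_{E_\varepsilon}|f|\to\sup_{E(A)}|f|$ as $\varepsilon\to0$. This proves Theorem~\ref{thm:C} with
$C_*=8+9K_0$, once Proposition~\ref{prop:nonarrow} is established.

\subsection*{The domain}

Fix $N\in\mathcal C$ with no narrow end. The set $B$ itself is not a suitable cap. Its notches may be much
thinner than those of $N$, and near a notch we want to be either outside the sector
$|\arg(\sigma-b')|<\varphi_0$, where the angle to the real axis is universal, or in a situation without a notch.
So we cut $B$. Let $G^+$ be the intersection of $B$ with two half-planes, written in terms of $z=x+iy$: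
\[
\begin{array}{lll}
\text{right end:}&\{x\le b''\}\ \text{ if flat},&\{y\ge\kappa(x-b')\}\ \text{ if wide};\\[2pt]
\text{left end:}&\{x\ge a''\}\ \text{ if flat},&\{y\ge\kappa(a'-x)\}\ \text{ if wide}.
\end{array}
\]
See Figure~\ref{fig:G}. The set $G^+$ is compact and convex, and $G^+\cap\mathbb R=[x_-,x_+]$, where $x_+=b''$ or
$b'$ according as the right end is flat or wide, and $x_-=a''$ or $a'$ according as the left end is flat or wide. It contains a small upper
half-disk about $a_0\in(a',b')$. So $G^+$ is a cap, and $G\subseteq E_\varepsilon$.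

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!20] (-2,1.16) -- (-2,-1.16) -- (1.2,-2.2) -- (2.6,-1.6) -- (1.2,-0.48) -- (0,0) -- (1.2,0.48) -- (2.6,1.6) -- (1.2,2.2) -- cycle;
\draw[->] (-3.4,0) -- (3.4,0);
\draw[dashed] (-2.4,0) -- (-2.8,0.9) -- (-2,1.16);
\draw[dashed] (0.6,0) -- (1.2,0.48);
\draw[dotted] (1.2,0.48) -- (3.2,1.28);
\draw (2.6,1.6) -- (1.2,2.2) -- (-2,1.16) -- (-2,-1.16) -- (1.2,-2.2) -- (2.6,-1.6) -- (1.2,-0.48) -- (0,0);
\draw[very thick] (0,0) -- (1.2,0.48) -- (2.6,1.6);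
\node at (-0.4,0.9) {$G^+$};
\node at (-0.4,-0.9) {$\overline{G^+}$};
\node at (1.7,1.25) {$\Gamma$};
\node[below left] at (0,0) {$b'$};
\node[below left] at (-2,0) {$a''$};
\end{tikzpicture}
\caption{Schematic picture of the domain $G=G^+\cup\overline{G^+}$ (shaded) for an operator with a flat left end and a
wide right end. The convex set $G^+$ is cut out of the convex set $B$ (removed parts dashed) by a vertical line
through $a''$ and by the ray of slope $\kappa$ from $b'$. On the upper boundary, the double layer kernel can be negative only on the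
thick arc $\Gamma$, where the outward normal points down.}\label{fig:G}
\end{figure}

\begin{lemma}\label{lem:spec}
$\operatorname{sp}(N)\subset\Omega$.
\end{lemma}

\begin{proof}
By symmetry let $\lambda$ be an eigenvalue with $\operatorname{Im}\lambda\ge0$; then
$\lambda\in E^+(N)\subseteq E^+(A)$. We claim that $\lambda$ lies in the interior of both cutting half-planes. If
the right end is flat, $\operatorname{Re}\lambda\le b'<b''$. If it is wide, $\lambda-b'$ is an eigenvalue of the
invertible operator $N-b'$, so it is nonzero and, by Lemma~\ref{lem:sector}, its argument lies in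
$(\varphi_0,\pi]$; this means $\operatorname{Im}\lambda>\kappa(\operatorname{Re}\lambda-b')$. For the left end apply
the same argument to the eigenvalue $a'-\bar\lambda$ of $a'-N$. Since $B$ contains all points of the closed upper half-plane
within $\varepsilon$ of $\lambda$, the set $G^+$ contains the part of a small disk about $\lambda$ that lies in the closed
upper half-plane. If $\lambda$ is nonreal, a smaller disk lies in $G^+$; if $\lambda$ is real, the disk lies in
$G$.
\end{proof}

\subsection*{The negative part of the kernel}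

\begin{lemma}\label{lem:negative}
There is a universal constant $c$ with $\int_{\partial G}\mathcal P(\sigma,h)_-\,ds\le c\,|h|^2$ for all $h$.
\end{lemma}

\begin{proof}
\emph{Reduction to the upper arc.} By Lemma~\ref{lem:basic}(a) and \eqref{eq:XY}, passing from $(\sigma,h)$ to
$(\bar\sigma,hj)$ replaces $\psi$ by $\psi j$, and conjugates $\nu$, $\sigma$ and $X+iY$. So
$\mathcal P(\bar\sigma,hj)=\mathcal P(\sigma,h)$, and it suffices to integrate over $\Gamma^+$. We consider only
points $\sigma=x+iy\in\Gamma^+$ with $y>0$ at which $G^+$ has a unique support line. If $\sigma$ lies on the edge of a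
cutting half-plane, that edge supports $G^+$, so $\nu$ is its normal. Otherwise $G^+$ coincides with $B$ near $\sigma$; a
support line of $B$ at $\sigma$ supports $G^+$, so $\nu\cdot(\sigma-z)\ge0$ for all $z\in B$. We then call $\sigma$
a \emph{$B$-point}. Since $X+i|Z|\in|\psi|^2E^+(N)\subseteq|\psi|^2B$, formula \eqref{eq:P} gives
\begin{equation}\label{eq:Bpoint}
\mathcal P(\sigma,h)\ge\nu_y\,(|Z|-Y)\qquad\text{at $B$-points.}
\end{equation}
This is where the convexity of $E^+(A)$ is used.

\emph{Points with $\nu_y\ge0$.} The slanted cuts have normals $(\pm\sin\varphi_0,-\cos\varphi_0)$, so $\sigma$ is a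
$B$-point or lies on a vertical cut. At a $B$-point $\mathcal P\ge0$ by \eqref{eq:Bpoint}. On the cut $x=b''$ we have
$\nu=1$ and $\mathcal P=b''|\psi|^2-X\ge0$, since the right end is flat. On the cut $x=a''$ we have $\nu=-1$ and
$\mathcal P=X-a''|\psi|^2\ge0$.

\emph{Points with $\nu_y<0$.} Since $x_\pm\in G^+$, we have
$0\ge\nu\cdot(x_\pm-\sigma)=\nu_x(x_\pm-x)+|\nu_y|y$. So $\nu_x\ne0$. If $\nu_x>0$, then $x>x_+$, which is impossible
under the cut $x\le b''=x_+$; hence the right end is wide. If $\nu_x<0$, then $x<x_-$ and the left end is wide. The second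
case reduces to the first. Indeed, replace $(N,\sigma,h)$ by $(-N,-\bar\sigma,hj)$. Then
$(-\bar\sigma+N)^{-1}(hj)=-\psi j$, and the values of $X$ and $Y$ for $-N$ at this vector are $-X$ and $Y$. All the data,
including $E^+(N)$, $B$, $G^+$ and $\nu$, are reflected in the imaginary axis, left and right are exchanged, and
$\mathcal P$ is unchanged. It remains to treat the set $\Gamma$ of points with $\nu_x>0>\nu_y$, assuming that the
right end is wide. A real translation does not change $\mathcal P$, so we may assume $b'=0$, and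
Section~\ref{sec:wide} applies to $N$.

\emph{Geometry of $\Gamma$.} Let $\sigma\in\Gamma$ and $r=|\sigma|$. We have $x>x_+=0$ and $y\ge\kappa x$, so
$\varphi_0\le\arg\sigma<\pi/2$ and $y\ge r\sin\varphi_0$. Since $0\in G^+$, we have
$\nu\cdot\sigma\ge0$. The unit tangent $i\nu=|\nu_y|+i\nu_x$ has an angle $\vartheta\in(0,\pi/2)$, and
$\nu\cdot\sigma=\nu_xx-|\nu_y|y\ge0$ says that $\tan\vartheta\ge y/x$. Hence
$0\le\vartheta-\arg\sigma\le\pi/2-\varphi_0$ and $dr/ds=\cos(\vartheta-\arg\sigma)\ge\sin\varphi_0$. Along $\partial G^+$,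
traversed from $x_+$ and ending with the base, the tangent angle is nondecreasing with values in
$[0,2\pi]$. So $\Gamma$, the set where it lies in $(0,\pi/2)$, is a single arc up to a countable set. On this arc $r$ is a
Lipschitz, strictly increasing function of $s$ with $ds\le dr/\sin\varphi_0$.

\emph{Pointwise bound on $\Gamma$.} We claim that $\mathcal P(\sigma,h)\ge-C_2\Phi(r)^2/r$ with $C_2$ universal. By
Lemma~\ref{lem:spec}, $\sigma\notin\operatorname{sp}(N)$, so Lemma~\ref{lem:decomp} applies; write $\Phi=\Phi(r)$.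
First suppose that $\xi$ is small, $|\xi|\le C'\Phi/r$. Then \eqref{eq:P} and $\nu\cdot\sigma\ge0$ give
\begin{equation}\label{eq:small}
\mathcal P\ge-|\langle\psi,N\psi\rangle|\ge-\big(r|\xi|^2+|\mathfrak e|\big)\ge-\big(C'^2+C_1C'+C_1\big)\Phi^2/r .
\end{equation}
A point of $\Gamma$ lies on the right slanted cut or is a $B$-point, because the normals of the other cuts do not satisfy
$\nu_x>0>\nu_y$. On the slanted cut $\arg\sigma=\varphi_0$, so Lemma~\ref{lem:sector} gives
$|\xi|\le(2c_0/r)\cdot4|q_r|$, and \eqref{eq:small} holds with $C'=8c_0$. At a $B$-point with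
$y|\xi|\le4C_1\Phi$, it holds with $C'=4C_1/\sin\varphi_0$.

There remains the case of a $B$-point with $y|\xi|>4C_1\Phi$, which occurs when $\sigma$ is close to the spectrum. Now
$\langle\psi,N\psi\rangle$ may be large, but it is close to the complex number $|\xi|^2\sigma$, which lies well inside the upper half-plane,
and the defect $|Z|-Y$ in \eqref{eq:Bpoint} is \emph{quadratic} in the error. Precisely,
$\Phi/r\le\Phi/y\le|\xi|$, so $|\mathfrak e|\le2C_1|\xi|\Phi\le\frac12y|\xi|^2$. Comparing components in
$X+iY+Z_\perp=|\xi|^2\sigma+\mathfrak e$, we get $Y\ge\frac12y|\xi|^2>0$ and $|Z_\perp|\le2C_1|\xi|\Phi$. By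
\eqref{eq:XY} and $|Z|+Y\ge2Y$,
\[
|Z|-Y=\frac{|Z_\perp|^2}{|Z|+Y}\le\frac{4C_1^2|\xi|^2\Phi^2}{y|\xi|^2}\le\frac{4C_1^2}{\sin\varphi_0}\,\frac{\Phi^2}r .
\]
The uncontrolled quantity $|\xi|$ has canceled, and \eqref{eq:Bpoint} with $|\nu_y|\le1$ proves the claim.

\emph{Integration.} By Lemma~\ref{lem:square},
\[
\int_\Gamma\mathcal P_-\,ds\le\frac{C_2}{\sin\varphi_0}\int_0^\infty\Phi(r)^2\,\frac{dr}r
\le\frac{300\,c_0^4C_2}{\sin\varphi_0}\,|h|^2 .
\]
The two symmetries preserve $|h|$ and give the same bound for the left part of $\Gamma^+$ and for the two mirror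
images. So $c=1200\,c_0^4C_2/\sin\varphi_0$ will do.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nonarrow}]
By Lemmas~\ref{lem:spec} and~\ref{lem:negative}, Proposition~\ref{prop:CP} applies to the cap $G^+$ and gives
$\|f(N)\|\le K_0\sup_G|f|$ with $K_0=7+4c/\pi$. Since $G\subseteq E_\varepsilon$, the proposition follows.
\end{proof}

This completes the proof of Theorem~\ref{thm:C}, and with it the proof of Theorem~\ref{thm:H}.

\section{Infinite dimension}\label{sec:infinite}

A polynomial of degree $n$ sees only the first $n+1$ vectors of an orbit, so the finite-dimensional estimate extends by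
compression.

\begin{corollary}\label{cor:infinite}
Let $N$ be a bounded right $\mathbb H$-linear operator on a nonzero right quaternionic Hilbert space of any dimension, and let
$E(N)=W_{\mathbb H}(N)\cap\mathbb C$. Then $\|f(N_{\mathbb C})\|\le C_*\sup_{E(N)}|f|$ for all
$f\in\mathbb C[z]$, with the constant $C_*$ of Theorem~\ref{thm:C}.
\end{corollary}

\begin{proof}
Let $h\ne0$ and $\deg f\le n$. Let $P$ be the orthogonal projection onto the $\mathbb H$-span $\mathcal S$ of
$h,Nh,\dots,N^nh$, and let $N_{\mathcal S}=PN|_{\mathcal S}$. By induction $N_{\mathcal S}^kh=N^kh$ for $k\le n$, because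
$PN(N^{k-1}h)=N^kh$. Hence $|f(N)h|=|f(N_{\mathcal S})h|\le C_*\sup_{E(N_{\mathcal S})}|f|\,|h|$ by
Theorem~\ref{thm:C}. Finally $E(N_{\mathcal S})\subseteq E(N)$, since
$\langle g,N_{\mathcal S}g\rangle=\langle g,Ng\rangle$ for $g\in\mathcal S$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Krishna}
K.~Mahesh Krishna, \emph{Quaternionic Kittaneh Numerical Radius Inequalities}, arXiv:2608.00020 (2026).

\end{thebibliography}
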